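
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{A connected cascade with trivial mincenter\\ and weakly mixing enveloping semigroup}


\begin{abstract}
We show that there is a homeomorphism $T$ of a nontrivial connected compact metric space $X$ such that $X$ has a unique minimal set, this set is a fixed point, and the enveloping semigroup of $(X,T)$ is topologically weakly mixing. This answers a question of Akin, Glasner and Weiss. The example is a generic member of an explicit compact space of subshifts of $[0,1]^{\mathbb Z}$, and it is moreover uniformly rigid, weakly mixing, contractible and uniquely ergodic. We also show that connectedness is not an extra demand: for nontrivial systems it follows from the other two properties.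
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

A \emph{cascade} is a pair $(X,T)$ where $T$ is a homeomorphism of a compact Hausdorff space $X$. It is \emph{metric} if $X$ is metrizable, and \emph{nontrivial} if $X$ has more than one point. For $A,B\subset X$ put
\[
N(A,B)=\{n\in\mathbb Z: T^nA\cap B\ne\emptyset\}.
\]
The cascade is \emph{topologically transitive} if $N(U,V)\neq\emptyset$ for all nonempty open $U,V\subset X$. It is \emph{weakly mixing} (WM) if $(X\times X,T\times T)$ is topologically transitive, that is, if $N(U_1,V_1)\cap N(U_2,V_2)\ne\emptyset$ for all nonempty open $U_1,U_2,V_1,V_2\subset X$.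

The \emph{enveloping semigroup} $E(X,T)$ is the closure of $\{T^n:n\in\mathbb Z\}$ in $X^X$, with the topology of pointwise convergence. It is compact Hausdorff, and $p\mapsto T\circ p$ is a homeomorphism of it; we write $T$ for this map too. So $(E(X,T),T)$ is again a cascade, possibly nonmetric, and the orbit $\{T^n\}$ of $\mathrm{id}$ is dense in it.

A \emph{minimal set} is a nonempty closed set $K$ with $TK=K$ and no proper subset of the same kind. By Zorn's lemma, every orbit closure $\overline{\{T^nx:n\in\mathbb Z\}}$ contains one. The \emph{mincenter} of $(X,T)$ is the closure of the union of all minimal sets. It is \emph{trivial} if it is a single point, i.e.\ if $X$ has a unique minimal set and that set is a fixed point.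

The following question was posed in \cite{AGW}.

\medskip
\noindent\textbf{Question.} \emph{Is there a nontrivial metric connected cascade with trivial mincenter whose enveloping semigroup is WM?}

\subsection{What is being asked}

Points of $E(X,T)$ are limits of iterates of $T$ taken at all points of $X$ simultaneously. Weak mixing of $E(X,T)$ is therefore a statement about simultaneous returns. For finitely many points $x_1,\dots,x_k$, consider the times $n$ at which $T^n$ moves each $x_i$ only slightly. Lemma~\ref{lem:criterion} below shows that $E(X,T)$ is WM exactly when, for every choice of points and every tolerance, each integer $j$ is an alternating sum $a-b+c-d$ of four such times. A trivial mincenter says that every orbit comes arbitrarily close to one fixed point.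

The simplest systems fail. If $T$ has finite order $d\ge2$, then for a suitable choice of finitely many points and a small tolerance all return times are multiples of $d$, and $j=1$ is not reached. If $X=\mathbb Z\cup\{\infty\}$ is the one-point compactification of $\mathbb Z$ and $T$ is $n\mapsto n+1$, the mincenter is $\{\infty\}$, but the point $0\in\mathbb Z$ returns to $\{0\}$ only at time $0$. What is needed is a system in which everything visits the fixed point, everything comes back, and the return times, even for many points at once, respect no period.

A first idea would be to code such behavior in a symbolic system over a finite alphabet. This cannot work.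

\begin{proposition}\label{prop:connected}
Let $(X,T)$ be a nontrivial cascade with trivial mincenter and with $E(X,T)$ WM. Then $X$ and $E(X,T)$ are both connected.
\end{proposition}

So the word ``connected'' in the question costs nothing, but the proposition excludes every totally disconnected candidate, and it leaves open whether the remaining conditions can be met at all. They can.

\begin{theorem}\label{thm:main}
There is a nontrivial metric connected cascade with trivial mincenter whose enveloping semigroup is WM.
\end{theorem}

In fact such systems are generic in a natural space, which we now define. Let $\Omega=[0,1]^{\mathbb Z}$ with the shift $(Tx)(n)=x(n+1)$, let $\mathbf 0\in\Omega$ be the zero sequence, and write $\mathbb T=\mathbb R/\mathbb Z$. For a continuous $\gamma:\mathbb T\to[0,1]$ with $\max\gamma=1$ and for $\alpha\in\mathbb Q$ put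
\begin{equation}\label{eq:Xga}
X_{\gamma,\alpha}=\{\xi_{r,s}:r\in[0,1],\ s\in\mathbb T\},\qquad \xi_{r,s}(n)=r\,\gamma(s+n\alpha).
\end{equation}
So $\xi_{r,s}$ records the function $\gamma$ along an orbit of the rotation by $\alpha$, and the factor $r$ scales it down to $\mathbf 0$. The set $X_{\gamma,\alpha}$ is compact, being a continuous image of $[0,1]\times\mathbb T$, and $T\xi_{r,s}=\xi_{r,s+\alpha}$. Let $\mathcal P$ be the family of all sets $X_{\gamma,\alpha}$, and let $\mathcal X$ be its closure in the space of nonempty closed subsets of $\Omega$ with the Hausdorff metric. Since $\Omega$ is compact metric, so is this hyperspace, and so is $\mathcal X$.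

\begin{theorem}\label{thm:generic}
For all $X$ in a dense $G_\delta$ subset of $\mathcal X$, the pair $(X,T)$ is a nontrivial metric connected (even contractible) cascade with the following properties.
\begin{enumerate}
\item[(1)] $E(X,T)$ is WM.
\item[(2)] The point mass $\delta_{\mathbf 0}$ is the only $T$-invariant Borel probability measure on $X$. In particular the mincenter is $\{\mathbf 0\}$.
\item[(3)] $(X,T)$ is uniformly rigid: $T^{q_k}\to\mathrm{id}$ uniformly for some $q_k\to\infty$.
\item[(4)] $(X,T)$ is topologically transitive, and hence WM.
\end{enumerate}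
\end{theorem}

Theorem~\ref{thm:main} follows, since a dense subset of the nonempty space $\mathcal X$ is nonempty.

The members of $\mathcal P$ are not examples: on $X_{\gamma,p/q}$ we have $T^q=\mathrm{id}$, so every orbit is finite and is a minimal set. The point is that any $X_{\gamma,p/q}$ can be approximated by other members of $\mathcal P$ in which the period $q$ is well hidden from any prescribed number of points. Section~\ref{sec:criterion} turns weak mixing of $E$ into a condition on return times. Section~\ref{sec:baire} reduces Theorem~\ref{thm:generic} to an approximation statement in $\mathcal P$. Section~\ref{sec:small} shows by hand how to hide the period $2$ from one point. Sections~\ref{sec:code} and \ref{sec:approx} do this for every period and any number of points, and Section~\ref{sec:connected} proves Proposition~\ref{prop:connected}.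

\section{Weak mixing of $E$ and return times}\label{sec:criterion}

For an open neighborhood $O$ of $\mathrm{id}$ in $E=E(X,T)$ let $A_O=\{n\in\mathbb Z:T^n\in O\}$.

\begin{lemma}\label{lem:criterion}
$E$ is WM if and only if for every open neighborhood $O$ of $\mathrm{id}$ in $E$ and every $j\in\mathbb Z$ there are $a,b,c,d\in A_O$ with $a-b+c-d=j$.
\end{lemma}

\begin{proof}
We first show that
\begin{equation}\label{eq:NOO}
N(O,O)=A_O-A_O .
\end{equation}
If $a,b\in A_O$, then $T^{a-b}$ maps $T^b\in O$ to $T^a\in O$, so $a-b\in N(O,O)$. Conversely, if $T^nO\cap O\neq\emptyset$, this open set contains some $T^a$, because $\{T^m\}$ is dense in $E$. Then $T^a\in O$ and $T^{a-n}\in O$, so $n=a-(a-n)\in A_O-A_O$.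

Suppose the condition holds, and let $U_1,U_2,V_1,V_2\subset E$ be nonempty and open. By density choose $T^{u_i}\in U_i$ and $T^{v_i}\in V_i$, and then, by continuity, an open neighborhood $O$ of $\mathrm{id}$ with $T^{u_i}O\subset U_i$ and $T^{v_i}O\subset V_i$ for $i=1,2$. If $n+u_i-v_i\in N(O,O)$, then $T^{n}T^{u_i}O\cap T^{v_i}O\ne\emptyset$ and hence $n\in N(U_i,V_i)$. So we need one $n$ with $n+u_i-v_i\in N(O,O)$ for both $i$. Put $j=(u_1-v_1)-(u_2-v_2)$, take $a,b,c,d\in A_O$ with $a-b+c-d=j$, and set $n=(a-b)-(u_1-v_1)$. Then
\[
n+u_1-v_1=a-b,\qquad n+u_2-v_2=a-b-j=d-c,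
\]
and both are in $N(O,O)$ by \eqref{eq:NOO}.

Conversely, suppose $E$ is WM, and let $O$ and $j$ be given. There is $n\in N(O,O)\cap N(O,T^{-j}O)$. Then $n$ and $n+j$ are in $N(O,O)=A_O-A_O$, and so $j=(n+j)-n$ is of the form $a-b+c-d$ with $a,b,c,d\in A_O$.
\end{proof}

\begin{remark}\label{rem:two}
Two return times would not do. If $T^j\neq\mathrm{id}$, then, $E$ being Hausdorff, there is a neighborhood $O$ of $\mathrm{id}$ with $T^jO\cap O=\emptyset$, and then $j\notin A_O-A_O$ by \eqref{eq:NOO}. The second difference in Lemma~\ref{lem:criterion} is what makes the condition satisfiable.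
\end{remark}

\section{Reduction to an approximation statement}\label{sec:baire}

For $M\ge1$ put $\|x\|_M=\max_{|n|\le M}|x(n)|$, and let $d(x,y)=\sup_n2^{-|n|}|x(n)-y(n)|$, a metric for the topology of $\Omega$. The Hausdorff metric is taken with respect to $d$. We use two standard facts. If $X_n\to X$ in the hyperspace, then $X$ is the set of all limits of convergent sequences $x_n\in X_n$. For continuous $f:\Omega\to\mathbb R$ the map $X\mapsto\max_Xf$ is continuous, because $f$ is uniformly continuous.

\subsection{Properties shared by all members of $\mathcal X$}\label{sec:shared}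

Every $X\in\mathcal P$ satisfies
\[
TX=X;\qquad \lambda x\in X\ \text{ for }x\in X,\ \lambda\in[0,1];\qquad \max_{x\in X}x(0)=1 .
\]
All three pass to limits: the first because $X\mapsto TX$ is continuous on the hyperspace, and the other two by the facts just recalled. So they hold for every $X\in\mathcal X$. Hence each $X\in\mathcal X$ contains $\mathbf 0$ and a point with $x(0)=1$, so it is nontrivial, and $(\lambda,x)\mapsto\lambda x$ contracts it to $\mathbf 0$, so it is contractible and in particular connected.

\subsection{Four families of open conditions}

For $X\in\mathcal X$ and $k\ge1$ consider the following conditions.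
\begin{itemize}
\item[$(W_k)$] For all $x_1,\dots,x_k\in X$ and all $j$ with $|j|\le k$ there are $a_1,\dots,a_4\in\mathbb Z$ with $a_1-a_2+a_3-a_4=j$ and $\|T^{a_l}x_i-x_i\|_k<1/k$ for all $i,l$.
\item[$(Z_k)$] For some $L\ge1$, $\ \frac1L\sum_{m=0}^{L-1}\|T^mx\|_k<1/k$ for all $x\in X$.
\item[$(R_k)$] For some $q\ge k$, $\ \|T^qx-x\|_k<1/k$ for all $x\in X$.
\item[$(D_k)$] For some $x\in X$ and $L\ge1$, every $y\in X$ satisfies $\min_{|m|\le L}\|T^mx-y\|_k<1/k$.
\end{itemize}
They express, up to precision $1/k$, weak mixing of $E$, orbits spending most of their time near $\mathbf 0$, rigidity, and a dense orbit.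

\begin{lemma}\label{lem:open}
Each of the four conditions, for fixed $k$, defines an open subset of $\mathcal X$.
\end{lemma}

\begin{proof}
$(W_k)$: For a quadruple $a=(a_1,\dots,a_4)$ the set $G_a$ of all $(x_1,\dots,x_k)\in\Omega^k$ with $\|T^{a_l}x_i-x_i\|_k<1/k$ for all $i,l$ is open. Let $G^j$ be the union of the $G_a$ over all $a$ with $a_1-a_2+a_3-a_4=j$. Then $(W_k)$ says that $X^k\subset G^j$ for $|j|\le k$. Since $X^k$ is compact and $G^j$ is open, $G^j$ contains a uniform neighborhood of $X^k$, and hence contains $X'^k$ for all $X'$ close to $X$. Only finitely many $j$ occur.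

$(Z_k)$ and $(R_k)$: For fixed $L$, respectively $q$, the condition says that the maximum over $X$ of a continuous function on $\Omega$ is less than $1/k$. This is open in $X$, and a union of open sets is open.

$(D_k)$: For fixed $L$ put $g(x,y)=\min_{|m|\le L}\|T^mx-y\|_k$, a uniformly continuous function on $\Omega\times\Omega$. The condition says $F(X)<1/k$, where $F(X)=\min_{x\in X}\max_{y\in X}g(x,y)$. Given $\varepsilon>0$, let $X'$ be so close to $X$ that each point of one set can be matched with a point of the other so that replacing both arguments of $g$ by matched points changes $g$ by at most $\varepsilon$. If $x\in X$ attains the minimum and $x'\in X'$ is matched with $x$, then every $y'\in X'$ is matched with some $y\in X$, and $g(x',y')\le g(x,y)+\varepsilon\le F(X)+\varepsilon$. So $F(X')\le F(X)+\varepsilon$, and $\{F<1/k\}$ is open. Again take the union over $L$.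
\end{proof}

\begin{lemma}\label{lem:conseq}
If $X\in\mathcal X$ satisfies $(W_k),(Z_k),(R_k),(D_k)$ for all $k$, then $(X,T)$ has the properties \textup{(1)--(4)} of Theorem~\ref{thm:generic}.
\end{lemma}

\begin{proof}
(1) The sets $O=\{p\in E:\|px_i-x_i\|_k<1/k,\ 1\le i\le k\}$, with $k\ge1$ and $x_1,\dots,x_k\in X$ not necessarily distinct, form a base at $\mathrm{id}$ in $E=E(X,T)$. Given $O$ and $j\in\mathbb Z$, we may increase $k$ (repeating points), which only shrinks $O$, until $k\ge|j|$. Then $(W_k)$ gives $a_1,\dots,a_4\in A_O$ with alternating sum $j$, and $E$ is WM by Lemma~\ref{lem:criterion}.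

(2) Let $\mu$ be an invariant probability measure on $X$. Fix $k_0$, let $k\ge k_0$, and take $L$ from $(Z_k)$. By invariance,
\[
\int\|x\|_{k_0}\,d\mu\le\int\|x\|_k\,d\mu=\int\frac1L\sum_{m=0}^{L-1}\|T^mx\|_k\,d\mu<\frac1k .
\]
Let $k\to\infty$. Then $\|x\|_{k_0}=0$ almost everywhere for each $k_0$, so $\mu=\delta_{\mathbf 0}$. For the mincenter, note that by $(Z_k)$ every $x\in X$ has, for each $k$, some $m$ with $\|T^mx\|_k<1/k$. So the fixed point $\mathbf 0$ lies in every orbit closure, hence in every minimal set, and $\{\mathbf 0\}$ is the only minimal set.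

(3) Take for $q_k$ the number $q$ from $(R_k)$.

(4) Let $U,V\subset X$ be nonempty and open. For large $k$ each of them contains a set $\{z\in X:\|z-y\|_k<1/k\}$ with $y\in X$. Hence, for such a $k$, the orbit of the point $x$ from $(D_k)$ meets both, say $T^ax\in U$ and $T^bx\in V$, and then $b-a\in N(U,V)$. So $(X,T)$ is transitive. If $(U_i)$ is a countable base of nonempty open sets of $X$, each set $\bigcup_nT^{-n}U_i$ is open and, by transitivity, dense. By Baire some $x$ lies in all of them and so has a dense orbit. The map $p\mapsto px$ from $E$ to $X$ is continuous and commutes with $T$, and its image is compact and contains the orbit of $x$, so it is onto. Applying weak mixing of $E$ to preimages of open sets shows that $X$ is WM.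
\end{proof}

It remains to prove density. By definition $\mathcal P$ is dense in $\mathcal X$, so Proposition~\ref{prop:approx} below implies that, for each $k$, the open set of those $X\in\mathcal X$ which satisfy all four conditions for this $k$ is dense. By Baire, the intersection of these sets over all $k$ is a dense $G_\delta$, and Section~\ref{sec:shared} and Lemma~\ref{lem:conseq} then give Theorem~\ref{thm:generic}.

\begin{proposition}\label{prop:approx}
Given $X=X_{\gamma,p/q}\in\mathcal P$, $\delta>0$ and $k\ge1$, there is $X'\in\mathcal P$ at Hausdorff distance less than $\delta$ from $X$ which satisfies $(W_k)$, $(Z_k)$, $(R_k)$ and $(D_k)$.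
\end{proposition}

\section{The smallest case: hiding a half-turn from one point}\label{sec:small}

This section explains the idea of the proof in the case $p/q=1/2$. It is not used later. Let $\mathbb D\subset\mathbb C$ be the closed unit disc and write $e(t)=e^{2\pi it}$. The set $X=X_{\gamma,1/2}$ is an image of $\mathbb D$: with $\Gamma(\rho e(\sigma))=\rho\gamma(\sigma)$, the points of $X$ are
\[
\pi(y)=\bigl(\Gamma((-1)^ny)\bigr)_{n\in\mathbb Z},\qquad y\in\mathbb D,
\]
and $T\pi(y)=\pi(-y)$. So $T$ acts as a half-turn. If $\gamma$ does not have period $1/2$, then for small tolerance a suitable point returns only at even times, and $j=1$ is not an alternating sum of return times.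

To destroy the period, let $\varphi:\mathbb T\to\mathbb D$ be continuous with
\begin{equation}\label{eq:anti}
\varphi(s+\tfrac12)=-\varphi(s)
\end{equation}
and such that $\gamma'=\Gamma\circ\varphi$ has maximum $1$, and let $\alpha'$ be a rational close to $1/2$ with large denominator. Since $\gamma'(s+n/2)=\Gamma((-1)^n\varphi(s))$, the point $\xi'_{r,s}$ of $X'=X_{\gamma',\alpha'}$ looks, on a long window of coordinates, like $\pi(r\varphi(s))\in X$. Each application of $T$ multiplies $\varphi(s)$ by about $-1$ as before, but the parameter $s$ now also drifts slowly, since two steps move it by $2\alpha'-1$ mod $1$. In the long run the parameters $s+a\alpha'$ come close to every point $s+\theta$ of the circle. If $\varphi(s+\theta)=\varphi(s)$ and $a\alpha'$ is close to $\theta$ mod $1$, then $T^a$ almost fixes $\xi'_{r,s}$. An alternating sum $a_1-a_2+a_3-a_4=1$ of such times forces the corresponding sum of the $\theta_l$ to be close to $\alpha'$, hence to $1/2$. So we look for $\varphi$ with \eqref{eq:anti} such that for every $s$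
\begin{equation}\label{eq:thetas}
\varphi(s+\theta_l)=\varphi(s)\ (l=1,\dots,4),\qquad \theta_1-\theta_2+\theta_3-\theta_4=\tfrac12
\end{equation}
has a solution. The obvious choice $\varphi(s)=e(s)$ fails, because only $\theta=0$ is available. The circle must be folded so that $\varphi$ repeats its values.

Let $\psi:[0,1]\to\mathbb D$ be a closed path starting and ending at $0$ such that $\Gamma\circ\psi$ takes the value $1$. Cut the circle into four quarters and let $\varphi$ run through $\psi,\psi,-\psi,-\psi$ on them (Figure~\ref{fig:word}). Then \eqref{eq:anti} holds. If $s$ is in the first or third quarter, then $\theta=0$ and $\theta=\frac14$ preserve $\varphi(s)$; if it is in the second or fourth, then $\theta=0$ and $\theta=-\frac14$ do. Since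
\[
\tfrac14-0+\tfrac14-0=\tfrac12\quad\text{and}\quad -\tfrac14-0-\tfrac14-0=-\tfrac12=\tfrac12\ \text{ in }\mathbb T,
\]
\eqref{eq:thetas} can be solved for every $s$. Concretely, for $s$ in the first quarter, if $a\alpha'$ is close to $\frac14$ mod $1$ and $b=2a-1$, then $b\alpha'=2a\alpha'-\alpha'$ is close to $\frac12-\frac12=0$, so $a$ and $b$ are both return times, and $a-b+a-0=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.25cm,y=1cm]
\draw (0,0) -- (8,0);
\foreach \x/\lab in {0/$0$,2/$\frac14$,4/$\frac12$,6/$\frac34$,8/$1$}
  { \draw (\x,0.12) -- (\x,-0.12); \node[below] at (\x,-0.15) {\lab}; }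
\foreach \x/\lab in {0/$+\psi$,2/$+\psi$,4/$-\psi$,6/$-\psi$}
  { \draw[line width=3pt] (\x+1.5,0) -- (\x+2,0); \node at (\x+1,0.3) {\lab}; }
\draw[->] (1.75,0.2) to[bend left=40] (3.75,0.2);
\node at (2.75,0.98) {$\theta=\frac14$};
\end{tikzpicture}
\caption{The word $++--$ written on the circle $\mathbb R/\mathbb Z$, cut open at $0$. On each quarter the map $\varphi$ runs once through a closed path $\psi$ based at $0$, or through its negative. Later $\psi$ will rest at $0$ on most of its domain and sweep out the whole disc near the end (thick). Translation by $\frac14$ preserves the value of $\varphi$ on the first quarter and reverses its sign on the second.}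
\label{fig:word}
\end{figure}

With two points the word $++--$ is too short. If $s_1$ is in the first quarter and $s_2$ in the second, with nonzero values of $\varphi$, then among the translations by multiples of $\frac14$ only $\theta=0$ preserves both $\varphi(s_1)$ and $\varphi(s_2)$. We need longer words in which, for any $k$ positions, there are enough translations that preserve all $k$ letters. A random word has this property, as we show next. For a general period $q$ the letters $\pm$ become elements of $\mathbb Z/q$.

Three further features will come almost for free. If $\psi$ rests at $0$ most of the time, then orbits in $X'$ spend most of their time near $\mathbf 0$, which is $(Z_k)$. If $\psi$ fills the disc, then $X'$ comes near every point of $X$, and one orbit comes near all of $X'$, which is $(D_k)$. Finally $X'$, being in $\mathcal P$, is itself periodic, which gives $(R_k)$.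

\section{The combinatorial lemma}\label{sec:code}

\begin{lemma}\label{lem:code}
For all $q,k\ge1$ there are $N\ge1$ and $c:\mathbb Z\to\mathbb Z/q$ with $c(m+N)=c(m)+1$ for all $m$, such that for all $m_1,\dots,m_k\in\mathbb Z$ and $h\in\mathbb Z$ there are $t_1,\dots,t_4\in\mathbb Z$ with
\[
t_1-t_2+t_3-t_4=hN,\qquad c(m_i+t_l)=c(m_i)\quad(1\le i\le k,\ 1\le l\le4).
\]
\end{lemma}

The rule $c(m+N)=c(m)+1$ replaces \eqref{eq:anti}. It shows again why two translations are not enough: if $t_1-t_2=hN$, then $c(m+t_1)=c(m+t_2)+h$, so $t_1$ and $t_2$ cannot both preserve the letter at $m$ unless $q\mid h$. With four translations we keep two free parameters $u,v$. For given $(u,v)$ in general position the requirement prescribes at most $3k$ letters, so a random word meets it with a probability bounded below independently of $N$. We shall find a number of independent attempts $(u,v)$ that grows linearly in $N$, so the probability that all of them fail decays exponentially in $N$, while the number of cases to be treated grows only polynomially.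

\begin{proof}
Choose $c(0),\dots,c(N-1)$ independently and uniformly in $\mathbb Z/q$, and extend $c$ to $\mathbb Z$ by $c(m+N)=c(m)+1$. We look for solutions of the special form
\[
t_4=0,\quad t_1=u,\quad t_3=v,\quad t_2=u+v-hN .
\]
Their alternating sum is $hN$. Since $c(m_i+t_2)=c(m_i+u+v)-h$, the requirement on letters becomes
\begin{equation}\label{eq:uv}
c(m_i+u)=c(m_i),\quad c(m_i+v)=c(m_i),\quad c(m_i+u+v)=c(m_i)+h\qquad(1\le i\le k).
\end{equation}
Replacing $m_i$ by $m_i+N$ adds $1$ to both sides of each equation, so whether \eqref{eq:uv} holds for given $u,v$ depends only on the $m_i$ mod $N$ and on $h$ mod $q$. Hence at most $N^kq$ cases need to be considered, with $0\le m_i<N$.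

\emph{Disjoint attempts.} Fix one case. Let $S\subset\mathbb Z/N$ be the set of residues of the $m_i$, so $|S|\le k$, and let $L=\lfloor N/(6k^2)\rfloor$. We choose successively $u_1,v_1,\dots,u_L,v_L\in\mathbb Z$, depending only on $S$ and not on the random word $c$, such that the $3L+1$ subsets of $\mathbb Z/N$
\[
S,\qquad S+u_l,\quad S+v_l,\quad S+u_l+v_l\quad(1\le l\le L)
\]
are pairwise disjoint. At step $l$ let $B$ be the union of $S$ and the $3(l-1)$ sets already constructed, so $|B|\le k(3l-2)$.
\begin{itemize}
\item Choose $u_l$ with residue outside $B-S$. This excludes at most $k^2(3l-2)<6k^2l\le N$ residues, so it is possible. Then $(S+u_l)\cap B=\emptyset$, and since $S\subset B$ also $u_l\notin S-S$ mod $N$.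
\item Choose $v_l$ such that both $S+v_l$ and $S+u_l+v_l$ miss the set $B\cup(S+u_l)$, which has at most $k(3l-1)$ elements. This excludes at most $2k^2(3l-1)<6k^2l\le N$ residues, so it is possible. Moreover $S+v_l$ and $S+u_l+v_l$ are disjoint because $u_l\notin S-S$.
\end{itemize}

\emph{Probability.} Values of $c$ at integers in distinct classes mod $N$ are independent and uniform. Condition on the values of $c$ over $S$. Then the event that \eqref{eq:uv} holds for $(u_l,v_l)$ prescribes exactly one value of $c$ at each of the $3|S|$ residues in $(S+u_l)\cup(S+v_l)\cup(S+u_l+v_l)$. So it has probability $q^{-3|S|}\ge q^{-3k}$, and for different $l$ these events are independent by disjointness. The probability that all $L$ attempts fail in this case is at most $(1-q^{-3k})^{L}$, and the probability that some case fails is at most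
\[
N^kq\,(1-q^{-3k})^{\lfloor N/(6k^2)\rfloor},
\]
which tends to $0$ as $N\to\infty$. So for large $N$ a suitable $c$ exists.
\end{proof}

\section{Proof of the approximation statement}\label{sec:approx}

We now prove Proposition~\ref{prop:approx}. Let $X=X_{\gamma,p/q}$ with $q\ge1$, let $\delta>0$ and $k\ge1$. As $d(x,y)\le\max(\|x-y\|_M,2^{-M-1})$ for $x,y\in\Omega$, we can choose $M\ge k$ so large that
\begin{equation}\label{eq:M}
\|x-y\|_M<1/M\ \Longrightarrow\ d(x,y)<\delta/2 .
\end{equation}
Put $\kappa=1/(4M)$. Recall that $\mathbb D\subset\mathbb C$ is the closed unit disc and $e(t)=e^{2\pi it}$. Write $\omega=e(p/q)$ and $|t|_{\mathbb T}$ for the distance of $t$ to $0$ in $\mathbb T$.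

\subsection{The construction}

\emph{The disc.} Define $\Gamma:\mathbb D\to[0,1]$ by $\Gamma(\rho e(\sigma))=\rho\gamma(\sigma)$. It is well defined and continuous, and $\Gamma(\lambda y)=\lambda\Gamma(y)$ for $\lambda\in[0,1]$. For $y\in\mathbb D$ let
\[
\pi(y)=\bigl(\Gamma(\omega^ny)\bigr)_{n\in\mathbb Z}.
\]
If $y=\rho e(\sigma)$, then $\pi(y)(n)=\rho\gamma(\sigma+np/q)$, so $\pi(\mathbb D)=X$. Also $\pi(0)=\mathbf 0$.

\emph{The map $\varphi$.} Let $\psi:[0,1]\to\mathbb D$ be continuous with $\psi=0$ on $[0,1-\kappa]\cup\{1\}$ and $\psi([1-\kappa,1])=\mathbb D$. Such a map is given by a Peano curve onto $\mathbb D$, preceded and followed by radial segments so that it starts and ends at $0$. Take $N$ and $c$ from Lemma~\ref{lem:code} for $(q,k)$, and set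
\[
\varphi\Bigl(\frac{m+u}{qN}\Bigr)=e\bigl(c(m)/q\bigr)\,\psi(u),\qquad m\in\mathbb Z,\ u\in[0,1),
\]
where $e(c(m)/q)$ is well defined because $c(m)$ is given mod $q$. Since $\psi(0)=\psi(1)=0$, $\varphi$ is continuous on $\mathbb R$. Adding $1/q$ to the argument replaces $m$ by $m+N$, so $\varphi(s+1/q)=e(1/q)\varphi(s)$. Hence $\varphi$ has period $1$, so it is a map on $\mathbb T$, and
\begin{equation}\label{eq:equiv}
\varphi(s+np/q)=\omega^n\varphi(s)\qquad(n\in\mathbb Z).
\end{equation}
Each block $[\frac m{qN},\frac{m+1}{qN}]$ is mapped onto $\mathbb D$, so $\varphi(\mathbb T)=\mathbb D$.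

\emph{The new system.} Let $\gamma'=\Gamma\circ\varphi$. It is continuous with values in $[0,1]$ and $\max\gamma'=\max\Gamma=1$. By \eqref{eq:equiv} and the homogeneity of $\Gamma$,
\begin{equation}\label{eq:gammapi}
r\gamma'(s+np/q)=r\,\Gamma(\omega^n\varphi(s))=\pi(r\varphi(s))(n)\qquad(r\in[0,1],\ s\in\mathbb T,\ n\in\mathbb Z).
\end{equation}
Choose $\tau>0$ such that $|s-s'|_{\mathbb T}\le\tau$ implies $|\gamma'(s)-\gamma'(s')|\le1/(4M)$, and choose a rational $\alpha'=p'/q'$ in lowest terms with
\[
|\alpha'-p/q|\le\frac{\tau}{4M},\qquad q'\ge\max\Bigl(\frac{12}{\tau},\ 4MqN,\ k\Bigr).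
\]
This is possible, because only finitely many rationals in a bounded interval have reduced denominator below a given bound. Let $X'=X_{\gamma',\alpha'}\in\mathcal P$, with points $\xi'_{r,s}$. We have $T^a\xi'_{r,s}=\xi'_{r,s+a\alpha'}$, and the multiples of $\alpha'$ mod $1$ are exactly the elements of $\frac1{q'}\mathbb Z/\mathbb Z$.

\subsection{Two facts about the construction}

The first makes precise that points of $X'$ look like points of $X$, with room to move the parameter. It uses that $\alpha'$ is close to $p/q$.

\begin{lemma}\label{lem:shadow}
If $|s-s'|_{\mathbb T}\le\tau/2$ and $r\in[0,1]$, then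
$\ \|\xi'_{r,s}-\pi(r\varphi(s'))\|_M\le\frac1{4M}$.
\end{lemma}

\begin{proof}
For $|n|\le M$ we have $|n\alpha'-np/q|\le\tau/4$. So $s+n\alpha'$ and $s'+np/q$ differ by at most $\frac34\tau\le\tau$ in $\mathbb T$, and $|r\gamma'(s+n\alpha')-r\gamma'(s'+np/q)|\le\frac1{4M}$. The first number is $\xi'_{r,s}(n)$ and, by \eqref{eq:gammapi}, the second is $\pi(r\varphi(s'))(n)$.
\end{proof}

The second is the analogue of \eqref{eq:thetas} for $k$ points and is where the combinatorial lemma enters.

\begin{lemma}\label{lem:theta}
For $s_1,\dots,s_k\in\mathbb T$ and $j\in\mathbb Z$ there are $\theta_1,\dots,\theta_4\in\mathbb T$ with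
\[
\theta_1-\theta_2+\theta_3-\theta_4=jp/q\quad\text{in }\mathbb T,\qquad \varphi(s_i+\theta_l)=\varphi(s_i)\quad\text{for all }i,l.
\]
\end{lemma}

\begin{proof}
Write $s_i=(m_i+u_i)/(qN)$ with $m_i\in\mathbb Z$ and $u_i\in[0,1)$, take $t_1,\dots,t_4$ from Lemma~\ref{lem:code} with $h=jp$, and set $\theta_l=t_l/(qN)$. Then $\varphi(s_i+\theta_l)=e(c(m_i+t_l)/q)\psi(u_i)=e(c(m_i)/q)\psi(u_i)=\varphi(s_i)$, and the alternating sum of the $\theta_l$ is $jpN/(qN)=jp/q$.
\end{proof}

\subsection{Verification}

Note that $\|\cdot\|_k\le\|\cdot\|_M$, since $k\le M$.

\emph{Hausdorff distance.} By Lemma~\ref{lem:shadow} with $s'=s$, the point $\xi'_{r,s}$ of $X'$ is within $\frac1{4M}$ in $\|\cdot\|_M$ of $\pi(r\varphi(s))\in X$. Conversely, since $\varphi$ is onto, every point of $X$ is $\pi(\varphi(s))$ for some $s$, and it is within $\frac1{4M}$ of $\xi'_{1,s}\in X'$. By \eqref{eq:M} the Hausdorff distance of $X$ and $X'$ is at most $\delta/2<\delta$.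

\emph{$(W_k)$.} Let $x_i=\xi'_{r_i,s_i}$ for $1\le i\le k$, let $|j|\le k$, and take $\theta_1,\dots,\theta_4$ from Lemma~\ref{lem:theta}. For $l=1,2,3$ choose $a_l\in\mathbb Z$ with $|a_l\alpha'-\theta_l|_{\mathbb T}\le1/q'$. The fourth time is then forced: put $a_4=a_1-a_2+a_3-j$. Since $\theta_4=\theta_1-\theta_2+\theta_3-jp/q$, we have in $\mathbb T$
\[
a_4\alpha'-\theta_4=(a_1\alpha'-\theta_1)-(a_2\alpha'-\theta_2)+(a_3\alpha'-\theta_3)-j(\alpha'-p/q),
\]
and therefore
\[
|a_4\alpha'-\theta_4|_{\mathbb T}\le\frac3{q'}+k\,|\alpha'-p/q|\le\frac\tau4+\frac\tau4=\frac\tau2 .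
\]
As $1/q'\le\tau/12$, we get $|a_l\alpha'-\theta_l|_{\mathbb T}\le\tau/2$ for all four $l$. By Lemma~\ref{lem:shadow}, $T^{a_l}x_i=\xi'_{r_i,s_i+a_l\alpha'}$ is within $\frac1{4M}$ in $\|\cdot\|_M$ of $\pi(r_i\varphi(s_i+\theta_l))=\pi(r_i\varphi(s_i))$, and so is $x_i$ itself. Hence $\|T^{a_l}x_i-x_i\|_k\le\frac1{2M}<\frac1k$, and $a_1-a_2+a_3-a_4=j$.

\emph{$(Z_k)$.} Let $L=q'$ and $x=\xi'_{r,s}$. If $\varphi(s+m\alpha')=0$, then $\|T^mx\|_k\le\frac1{4M}$ by Lemma~\ref{lem:shadow}, because $\pi(0)=\mathbf 0$. In all cases $\|T^mx\|_k\le1$. The points $s+m\alpha'$, $0\le m<q'$, form a coset of $\frac1{q'}\mathbb Z/\mathbb Z$. The set $\{\varphi\ne0\}\subset\mathbb T$ lies in $qN$ intervals of length $\kappa/(qN)$, one at the end of each block, and each of them contains at most $q'\kappa/(qN)+1$ of these points. So the proportion of $m$ with $\varphi(s+m\alpha')\ne0$ is at most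
\[
\kappa+\frac{qN}{q'}\le\frac1{4M}+\frac1{4M}=\frac1{2M},
\]
and the average in $(Z_k)$ is at most $\frac1{4M}+\frac1{2M}<\frac1k$.

\emph{$(R_k)$.} $T^{q'}=\mathrm{id}$ on $X'$, and $q'\ge k$.

\emph{$(D_k)$.} Let $x=\xi'_{1,0}$ and $L=q'$. Given $y=\xi'_{r,s}\in X'$, choose $s'\in\mathbb T$ with $\varphi(s')=r\varphi(s)$, which is possible as $\varphi$ is onto $\mathbb D$, and then $0\le m<q'$ with $|m\alpha'-s'|_{\mathbb T}\le1/q'\le\tau/2$. By Lemma~\ref{lem:shadow}, $T^mx=\xi'_{1,m\alpha'}$ is within $\frac1{4M}$ in $\|\cdot\|_M$ of $\pi(\varphi(s'))=\pi(r\varphi(s))$, and so is $y$. Hence $\|T^mx-y\|_k\le\frac1{2M}<\frac1k$.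

This proves Proposition~\ref{prop:approx}, and with it Theorems~\ref{thm:generic} and \ref{thm:main}. \qed

\section{Connectedness is automatic}\label{sec:connected}

Why can an orbit not jump between two complementary clopen sets? Suppose a clopen set $U\neq X$ contains the fixed point. An orbit that comes very close to the fixed point stays in $U$ for a long time. By recurrence, an orbit that starts outside $U$ has such stays, of any prescribed length, at positive times. Consider the last point of the orbit outside $U$ before such a stay, and let the length of the stay tend to infinity. A limit of these points lies outside $U$ and never comes back to the complement of $U$, which contradicts recurrence. The following lemma carries this out.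

\begin{lemma}\label{lem:clopen}
Let $(Y,T)$ be a cascade with a fixed point $0$ that lies in every orbit closure. Suppose that every $y\in Y$ is positively recurrent, that is, for every neighborhood $G$ of $y$ there are arbitrarily large $n>0$ with $T^ny\in G$. Then $Y$ is connected.
\end{lemma}

\begin{proof}
Suppose not. Then there is a clopen $U\ni0$ with $V=Y\setminus U\neq\emptyset$. Fix $x\in V$ and $L\ge1$. The set $W=\bigcap_{i=0}^LT^{-i}U$ is open and contains $0$, so $T^mx\in W$ for some $m\in\mathbb Z$. As $W$ is a neighborhood of the positively recurrent point $T^mx$, there is $n$ with $T^{m+n}x\in W$ and $m+n>0$. Since $T^0x=x\in V$, there is a largest $l<m+n$ with $T^lx\in V$. Put $y_L=T^lx$. By the choice of $l$ we have $T^{i'}x\in U$ for $l<i'<m+n$, and by the definition of $W$ also for $m+n\le i'\le m+n+L$. Since $m+n\ge l+1$,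
\[
y_L\in V,\qquad T^iy_L\in U\quad(1\le i\le L+1).
\]
Let $y$ be a cluster point of the sequence $(y_L)_L$. As $V$ is closed, $y\in V$. For each $i\ge1$ we have $T^iy_L\in U$ for all $L\ge i$, and $U$ is closed, so $T^iy\in U$. Thus $y$ never returns at a positive time to its neighborhood $V$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:connected}]
Let $\{0\}$ be the unique minimal set of $X$, where $0$ is a fixed point. Every orbit closure contains a minimal set, hence contains $0$. We check recurrence, and then apply Lemma~\ref{lem:clopen} to $X$ and to $E=E(X,T)$.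

\emph{The identity is not isolated in $E$.} Suppose it is. Then Lemma~\ref{lem:criterion} with $O=\{\mathrm{id}\}$ gives $A-A+A-A=\mathbb Z$ for the subgroup $A=\{n:T^n=\mathrm{id}\}$. So $A=\mathbb Z$ and $T=\mathrm{id}$. Then every point of $X$ is a minimal set, and $X=\{0\}$, contrary to nontriviality.

\emph{Recurrence.} Every $A_O$ is infinite. Indeed, if $A_O$ were finite, remove from $O$ the finitely many points $T^n\neq\mathrm{id}$ with $n\in A_O$. What remains is an open neighborhood $O'$ of $\mathrm{id}$ that meets the dense set $\{T^n\}$ only in $\mathrm{id}$. Then the open set $O'\setminus\{\mathrm{id}\}$ misses a dense set and so is empty, and $\mathrm{id}$ is isolated, a contradiction.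

Next, either all $A_O$ are unbounded above or all are unbounded below. Otherwise some $A_O$ is bounded above and some $A_{O'}$ is bounded below, and $A_{O\cap O'}=A_O\cap A_{O'}$ is finite. Replacing $T$ by $T^{-1}$ changes neither $E$ nor the minimal sets nor the property of being WM, and it replaces $A_O$ by $-A_O$. So we may assume that all $A_O$ are unbounded above. Choosing, for each $O$ and each $K\ge1$, an element $n\ge K$ of $A_O$, we obtain a net $n_i\to+\infty$ with $T^{n_i}\to\mathrm{id}$ pointwise on $X$. In particular every $x\in X$ is positively recurrent, and $X$ is connected by Lemma~\ref{lem:clopen}.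

\emph{The space $E$.} For $p\in E$ and $x\in X$ we have $T^{n_i}(px)\to px$, so $T^{n_i}p\to p$ in $E$, and every $p\in E$ is positively recurrent. Let $K\subset E$ be minimal. For each $x\in X$ the map $p\mapsto px$ is continuous and commutes with $T$, so it carries $K$ onto a minimal set of $X$, that is, onto $\{0\}$. Hence $K$ consists of the constant map $0$ alone. Since every orbit closure in $E$ contains a minimal set, the constant map $0$ is a fixed point in every orbit closure, and $E$ is connected by Lemma~\ref{lem:clopen}.
\end{proof}

\begin{remark}
In Proposition~\ref{prop:connected} neither the triviality of the mincenter nor weak mixing of $E(X,T)$ can be dropped. The identity of a two-point space has a one-point, hence WM, enveloping semigroup, but its mincenter is not trivial, and the space is disconnected. The translation on the disconnected space $\mathbb Z\cup\{\infty\}$ has trivial mincenter, but its enveloping semigroup is not WM by Lemma~\ref{lem:criterion}: $O=\{p\in E:p(0)=0\}$ is open, and $A_O=\{0\}$.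
\end{remark}

\begin{thebibliography}{9}
\bibitem{AGW} Ethan Akin, Eli Glasner and Benjamin Weiss, \emph{On weak rigidity and weakly mixing enveloping semigroups}, arXiv:1711.03169 (2017).
\end{thebibliography}

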